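# Intermediate growth with Property (FW): groups $G_J$ acting on a rooted tree

## 1. Slow growth and codimension-one subgroups

The first guess, for the question of this lecture, is "no". The question is whether a finitely generated group can grow faster than every polynomial, slower than every exponential, and still have only bounded orbits whenever it acts on a median graph (equivalently, on a CAT(0) cube complex). A group of slow growth looks too thin to resist all such actions. We make the guess precise, test it on simple groups, watch it survive a serious test, and then see what destroys it. The question is taken from Oussama Bensaid, Anthony Genevois, Romain Tessera, "Coarse separation and splittings in hyperbolic groups", arXiv:2603.17852 (2026).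

**Definition (growth).** Let $G$ be generated by a finite symmetric set $S$. Its growth function counts the elements that are products of at most $n$ elements of $S$. Changing $S$ only rescales $n$ by bounded factors. The group has *intermediate growth* if this function is neither bounded above by a polynomial nor bounded below by an exponential function.

**Definition (Schreier graph, ends).** For $H\le G$, the graph $\mathrm{Sch}(G,H)$ has vertex set $G/H$ and an edge between $y$ and $sy$ for $y\in G/H$, $s\in S$. It is connected and locally finite. A connected locally finite graph has *more than one end* if removing some finite set of vertices leaves at least two infinite components.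

**Definition (Property (FW)).** A finitely generated group $G$ has *(FW)* if every action of $G$ on a median graph has bounded orbits. Equivalently, $G$ has no codimension-one subgroup, that is, no $H\le G$ such that $\mathrm{Sch}(G,H)$ has more than one end. We take this equivalence as given and work only with the second formulation.

For example, in $\mathbb Z^2$ the trivial subgroup gives the square grid, which has one end, but $H=\mathbb Z\times 0$ gives a line, which has two. So $\mathbb Z^2$ fails (FW), and one has to look at all subgroups, not only at the group's own Cayley graph.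

We write $E=^*F$ if $E\triangle F$ is finite.

**Definition (commensurated set, splitting).** Let $\Gamma$ act on $Z$. A subset $\mathcal A\subseteq Z$ is *commensurated* if $g\mathcal A=^*\mathcal A$ for all $g\in\Gamma$. It *splits* $O\subseteq Z$ if $\mathcal A\cap O$ and $O\setminus\mathcal A$ are both infinite.

For example, $\mathbb N\subset\mathbb Z$ is commensurated by the translations and splits $\mathbb Z$; the even integers split $\mathbb Z$ but are not commensurated.

**Lemma 1.1.** A finitely generated group $G$ fails (FW) if and only if there are a transitive $G$-set $Y$ and a commensurated set $\mathcal A\subset Y$ that splits $Y$.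

*Proof.* Let $S$ be a finite symmetric generating set. Suppose $\mathrm{Sch}(G,H)$ minus a finite set $F$ has two infinite components, and let $\mathcal A$ be one of them. Then $\mathcal A$ and its complement in $Y=G/H$ are infinite. If $y\in\mathcal A$ and $sy\notin\mathcal A$, then $sy$ is adjacent to $\mathcal A$ and outside it, so $sy\in F$. Hence $s\mathcal A\setminus\mathcal A$ is finite for each $s\in S$. Applying $s$ to the finite set $s^{-1}\mathcal A\setminus\mathcal A$ shows that $\mathcal A\setminus s\mathcal A$ is finite too. Since $gh\mathcal A\triangle\mathcal A\subseteq g(h\mathcal A\triangle\mathcal A)\cup(g\mathcal A\triangle\mathcal A)$, the set $\mathcal A$ is commensurated.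

Conversely, given $\mathcal A\subset Y=G/H$, only finitely many edges join $\mathcal A$ to its complement, because such an edge $\{y,sy\}$ has an endpoint in the finite set $\bigcup_{s}(s\mathcal A\triangle\mathcal A)$ and degrees are finite. Remove the endpoints of these edges. Each remaining component lies inside $\mathcal A$ or inside its complement. There are finitely many components, since the graph is connected and locally finite. So at least one component inside $\mathcal A$ is infinite, and at least one outside is. $\square$

Now the simplest tests. A finite group has (FW), since all its Schreier graphs are finite, but its growth is bounded. For infinite groups the first source of codimension-one subgroups is a map to $\mathbb Z$.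

**Lemma 1.2.** If a finite-index subgroup $W$ of a finitely generated group $G$ maps onto $\mathbb Z$, then $G$ fails (FW).

*Proof.* Let $\chi:W\to\mathbb Z$ be onto, $H=\ker\chi$, and let $g_1,\dots,g_m$ represent the cosets in $G/W$. Every element of $G/H$ is $g_iwH$ with a unique $i$ and a unique value $\chi(w)$, so $G/H$ is identified with $\{1,\dots,m\}\times\mathbb Z$. If $gg_i=g_jw'$, then $g$ sends $(i,k)$ to $(j,k+\chi(w'))$. So $g$ permutes the $m$ copies of $\mathbb Z$ and translates. Hence $\mathcal A=\{(i,k):k\ge0\}$ is commensurated and splits $G/H$. $\square$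

For the infinite dihedral group, take $W$ to be the translations. More generally, let $G$ be infinite of polynomial growth. By Gromov's theorem $G$ is virtually nilpotent, and an infinite finitely generated nilpotent group maps onto $\mathbb Z$, so $G$ fails (FW). The guess is right for polynomial growth.

For intermediate growth Lemma 1.2 may be useless, since torsion groups have no nonzero maps to $\mathbb Z$ from any subgroup. We need actual groups to test.

## 2. The groups $G_J$

**Tree notation.** Let $X$ be a finite alphabet and $T=X^*$ the rooted tree of finite words; $X^j$ is its level $j$, and $vT$ is the set of words with prefix $v$. Actions are on the left. For $g\in\mathrm{Aut}(T)$ and $v\in T$, the *section* $g|_v\in\mathrm{Aut}(T)$ is defined by $g(vw)=g(v)\,g|_v(w)$. Then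
$$(gh)|_v=g|_{h(v)}\,h|_v,\qquad g^{-1}|_{g(v)}=(g|_v)^{-1},\qquad g|_{vw}=(g|_v)|_w. \tag{1}$$
In particular $g\mapsto g|_v$ is a homomorphism on the stabilizer of $v$. For $h\in\mathrm{Aut}(T)$ let $\delta_v(h)$ act by $vw\mapsto v\,h(w)$ and trivially off $vT$. From the definitions,
$$g\,\delta_v(h)\,g^{-1}=\delta_{g(v)}\big(g|_v\,h\,(g|_v)^{-1}\big). \tag{2}$$
Write $[g,h]=ghg^{-1}h^{-1}$ and $N'=[N,N]$.

**The construction.** Fix a prime $p\ge 11$. Put $X=\mathbb F_p$, $B=\mathbb F_p^2$, and let $\varphi_0,\dots,\varphi_p:B\to\mathbb F_p$ be linear forms whose kernels are the $p+1$ distinct lines of $B$. Put $\omega_n=\varphi_{n\bmod (p+1)}$. Let $J\subseteq\mathbb N=\{0,1,2,\dots\}$ and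
$$\sigma_n=\{3\},\ \rho_n=\{0\}\ \ (n\notin J),\qquad \sigma_n=\{2,3\},\ \rho_n=\{0,1\}\ \ (n\in J).$$
Always $3\in\sigma_n$, $0\in\rho_n$, and $D_n:=\sigma_n\cup\rho_n\subseteq\{0,1,2,3\}$. Let $\tau(xw)=(x+1)w$ and $A=\langle\tau\rangle\cong\mathbb Z/p$. For $\beta\in B$ define $\beta_n\in\mathrm{Aut}(T)$, $n\ge0$, recursively (by induction on the length of the word acted on) by
$$\beta_n(xw)=\begin{cases}x\,\beta_{n+1}(w)& x\in\sigma_n,\\ x\,\tau^{\omega_n(\beta)}(w)& x\in\rho_n,\\ xw&\text{otherwise.}\end{cases} \tag{3}$$
The map $\beta\mapsto\beta_n$ is a homomorphism, by the same induction. Put $B_n=\{\beta_n:\beta\in B\}$, $G_n=\langle A,B_n\rangle$ and $G=G_J=G_0$. Put $M=3(p+1)(p+2)$, and call $J$ *$M$-sparse* if distinct elements of $J$ differ by at least $M$.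

For example, if $0,1\notin J$ then $\beta_0(30xw)=3\,\beta_1(0xw)=30\,(x+\omega_1(\beta))\,w$ and $\beta_0(0xw)=0\,(x+\omega_0(\beta))\,w$. If $0\in J$, the same happens once more below the letters $2$ and $1$: $\beta_0(1xw)=1\,(x+\omega_0(\beta))\,w$. As an example of (1), $(\tau\beta_0)|_3=\tau|_3\,\beta_0|_3=\beta_1$, since all sections of $\tau$ at letters are trivial. So $J$ records the levels at which the recursion forks.

**Definition (words used below).** A group is *just infinite* if it is infinite and every nontrivial normal subgroup has finite index ($\mathbb Z$ is, $\mathbb Z^2$ is not). A subgroup of $\mathrm{Aut}(T)$ is a *branch group* if it is transitive on every level and, for every $j$, the subgroup generated by its elements supported on a single subtree $vT$ with $v\in X^j$ has finite index (for example $\mathrm{Aut}(T)$ itself, where this subgroup is the stabilizer of level $j$). A *finite automaton* is a finite set of tree automorphisms closed under sections at letters. A group is *self-similar over $X^M$* if all sections of its elements at words of length $M$ lie in the group again. For $J=\emptyset$, the set $\{\tau^t\}\cup\{\beta_n:0\le n\le p\}$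 is a finite automaton, because then $\beta_{n+p+1}=\beta_n$.

**Theorem 1.** For $J=M\mathbb N$ (or any infinite $M$-sparse $J$), $G_J$ has intermediate growth and Property (FW).

**Theorem 2.**
(a) For every $J\subseteq\mathbb N$, $G_J$ is an infinite just infinite branch group, and $G_J$ has (FW) if and only if $J$ is infinite.
(b) There are $\alpha<1$ and $c$, depending only on $p$, such that for every $M$-sparse $J$ the ball of radius $n$ of $G_J$ has at most $\exp(c\,(n+1)^\alpha)$ elements; its growth is also superpolynomial.
(c) If $J$ is $M$-sparse, $G_J$ is a torsion $p$-group.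
(d) For $J=M\mathbb N$, $G_J$ is generated by a finite automaton, and is self-similar over the alphabet $X^M$.

Theorem 1 follows from Theorem 2(a),(b). So the first guess is wrong. For instance, $p=11$ gives $M=468$, and $J=468\,\mathbb N$ gives a group of intermediate growth with (FW); by the classical theorem that subexponential growth implies amenability, it is amenable. For $M$-sparse $J$ both sides of the dichotomy in (a) consist of groups of intermediate growth.

**Proposition 2.1.** For every $J$ and $n$:
(i) Sections of elements of $G_n$ at level $j$ lie in $G_{n+j}$.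
(ii) The map $\mathrm{Stab}_{G_n}(3)\to G_{n+1}$, $g\mapsto g|_3$, is onto.
(iii) $G_n$ is transitive on each $X^j$, hence infinite.
(iv) For every $v\in X^j$ the map $\mathrm{Stab}_{G_n}(v)\to G_{n+j}$, $g\mapsto g|_v$, is onto.
(v) The map $B\to B_n$ is injective.

*Proof.* (i) Sections at a letter of $\tau^t$ are trivial, and those of $\beta_n$ are $\beta_{n+1}$, $\tau^{\omega_n(\beta)}$ or $1$. By (1) the claim passes to products and inverses, and then to level $j$ by iteration.

(ii) The element $\beta_n$ fixes $3$ with section $\beta_{n+1}$. The element $\tau^3\beta_n\tau^{-3}$ moves $3\to0\to0\to3$, so it fixes $3$, with section $\beta_n|_0=\tau^{\omega_n(\beta)}$. Since $\omega_n$ is onto, the image contains $A$ and $B_{n+1}$.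

(iii) Induct on $j$, for all $n$ at once. Given two words of length $j+1$, use powers of $\tau$ to make both first letters equal to $3$. By (ii) and induction, an element of $\mathrm{Stab}_{G_n}(3)$ moves one remainder to the other.

(iv) For $v=3^j$ iterate (ii). If $f\in G_n$ with $f(3^j)=v$, then $\mathrm{Stab}(v)=f\,\mathrm{Stab}(3^j)f^{-1}$ and $(fhf^{-1})|_v=f|_{3^j}\,h|_{3^j}\,(f|_{3^j})^{-1}$. As $h$ varies this takes all values in $G_{n+j}$, because $f|_{3^j}\in G_{n+j}$.

(v) We have $\beta_n|_{3^k}=\beta_{n+k}$ and $\beta_n|_{3^k0}=\tau^{\omega_{n+k}(\beta)}$. If $\beta_n=1$, then all $\varphi_i(\beta)=0$, so $\beta=0$. $\square$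

## 3. Germs at singular rays: $J$ finite

We test the guess on $G_\emptyset$. By Theorem 2(b),(c), to be proved independently below, it is a torsion group of intermediate growth, so Lemma 1.2 cannot apply. A codimension-one subgroup appears from another source. We set it up for arbitrary $J$, so that we see exactly when it breaks.

Let $\partial T$ be the set of infinite words, and let
$$\mathrm{Sing}=\prod_{n\ge0}\sigma_n\subset\partial T .$$
If $J$ is finite, $\mathrm{Sing}$ has $2^{|J|}$ elements; for $J=\emptyset$ it is the single ray $3^\infty$. Let $\xi\in\partial T$ and let $u$ be a long enough prefix of $\xi$, of length $j$. Then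
$$\tau^t|_u=1;\qquad \beta_0|_u=\beta_j\ \text{ if }\xi\in\mathrm{Sing};\qquad \beta_0|_u=1\ \text{ if }\xi\notin\mathrm{Sing}. \tag{4}$$
For the last part, let $k$ be the first index at which the letter of $\xi$ is not in $\sigma_k$. The section of $\beta_0$ at the prefix of length $k+1$ is a power of $\tau$, so one letter later it is $1$. Also, $\beta_0$ fixes every point of $\mathrm{Sing}$.

Fix $\zeta=3^\infty\in\mathrm{Sing}$. Write $g\in G$ as a product of generators from $A\cup B_0$ and apply (1) and (4) along the successive images of $\zeta$. The result is an element $b(g)\in B$ with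
$$g|_u=b(g)_j\quad\text{for all sufficiently long prefixes $u$ of $\zeta$, } |u|=j,$$
and $b(g)$ is unique by Proposition 2.1(v). We call $b(g)$ the germ label of $g$ at $\zeta$. Its rules are
$$b(\tau^tg)=b(g),\qquad b(\beta_0g)=\begin{cases}b(g)+\beta& g\zeta\in\mathrm{Sing}\\ b(g)&\text{otherwise}\end{cases},\qquad b(gh)=b(g)+b(h)\ \text{ if }h\zeta=\zeta. \tag{5}$$
For instance, with $J=\emptyset$ we get $b(\beta_0)=b(\tau\beta_0)=\beta$, but $b(\beta_0\tau)=0$, because $\tau\zeta=4\,3^\infty\notin\mathrm{Sing}$.

Let $H=\{h\in G:h\zeta=\zeta,\ b(h)=0\}$, a subgroup by (5), and $Y=G/H$. By (5), $b$ is well defined on $Y$. The fibre of $Y\to G\zeta$, $gH\mapsto g\zeta$, over a point $g\zeta$ is $g\,\mathrm{Stab}_G(\zeta)/H$, and $b$ maps it bijectively to $B$. It is injective because $b(gs)=b(g)+b(s)$ for $s\in\mathrm{Stab}_G(\zeta)$ and $H$ is the kernel of $b$ on $\mathrm{Stab}_G(\zeta)$. It is onto because $\beta_0\in\mathrm{Stab}_G(\zeta)$ and $b(\beta_0)=\beta$. So $Y$ consists of $p^2$ sheets over the orbit $G\zeta$, one for each label, and a generator can change the sheet only over a point of $\mathrm{Sing}$. For $J=\emptyset$ this is only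 over the one point $\zeta$: removing the $p^2$ vertices of $\mathrm{Sch}(G,H)$ above $\zeta$ disconnects the sheets.

**Proposition 3.1.** Let $\mathcal A=b^{-1}(0)\subset Y$. Then $\mathcal A$ splits $Y$, and $\mathcal A$ is commensurated if and only if $J$ is finite. In particular, if $J$ is finite, $G_J$ does not have (FW).

*Proof.* The orbit $G\zeta$ is infinite, because $G$ is transitive on every level. Over each of its points there is exactly one element of $\mathcal A$ and there are $p^2-1$ elements outside. So $\mathcal A$ splits $Y$.

Let $J$ be finite. Then $\tau^t\mathcal A=\mathcal A$. Let $z=\beta_0y\in\beta_0\mathcal A\triangle\mathcal A$. Exactly one of $y,z$ lies in $\mathcal A$, so $b(y)\ne b(\beta_0y)$, so $y$ lies over a point of $\mathrm{Sing}$. Since $\beta_0$ fixes that point, $z$ lies over the same point. The set $\mathrm{Sing}\cap G\zeta$ is finite and the fibres have $p^2$ points, so $\beta_0\mathcal A\triangle\mathcal A$ is finite. Thus $\mathcal A$ is commensurated, and (FW) fails by Lemma 1.1.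

Let $J$ be infinite. We first claim that $G\zeta$ contains every word $u'3^\infty$ with $u'\in X^j$. By Proposition 2.1(iii) choose $g\in G$ with $g(3^j)=u'$, and by (iv) choose $h\in\mathrm{Stab}_G(u')$ with $h|_{u'}=(g|_{3^j})^{-1}$. Then $(hg)|_{3^j}=1$, so $hg\zeta=u'3^\infty$. Hence $\mathrm{Sing}\cap G\zeta$ contains all elements of $\prod\sigma_n$ that are eventually $3$, and these are infinitely many. Let $\beta\ne0$. Over each such point $\xi$ lies one $y\in\mathcal A$, and $\beta_0y$ lies over $\xi$ with label $\beta\neq0$, so $\beta_0y\in\beta_0\mathcal A\setminus\mathcal A$. This set is therefore infinite. $\square$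

So the guess passes the test for $J=\emptyset$ and for all finite $J$, and the argument stops at a precise point: for infinite $J$ the generators change sheets at infinitely many places, and $\mathcal A$ leaks infinitely often. This shows only that one particular set is no longer commensurated. To prove (FW) we must exclude every commensurated splitting set on every transitive $G$-set.

The failure nevertheless tells us what to exploit. A commensurated set has a finite leak $\sum_s|s\mathcal A\triangle\mathcal A|$, the sum over the generators. At level $n$, on the other hand, $\beta_0$ has section $\beta_n$ at all $2^{|J\cap[0,n)|}$ vertices of $\sigma_0\times\dots\times\sigma_{n-1}$. For large $n$ these places outnumber the leaks. We will join each of them, by pairwise disjoint paths, to a place where $\beta_0$ has a power of $\tau$ as its section; then some path carries no leak at all, and at its start $\mathcal A$ must be invariant under elements whose sections generate all of $G_n$. To make this work on an arbitrary $G$-set $Y$, we have to attach a vertex of level $n$ to each point of $Y$. The next two sections prepare this.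

## 4. Commutator subgroups, branching, and finite-index subgroups of $G_n$

Here $J$ is arbitrary. Put $K_n=G_n'$.

**Lemma 4.1.** $K_n$ has finite index in $G_n$; it is finitely generated and infinite. It is the normal closure in $G_n$ of $\{[\tau^4,\beta_n]:\beta\in B\}$, and also of $\{[\beta_n,\tau]:\beta\in B\}$. The group $K_n/K_n'$ is finite.

*Proof.* $G_n/K_n$ is a quotient of $A\times B$, hence finite. Finite-index subgroups of finitely generated infinite groups are finitely generated and infinite. Both $\tau$ and $\tau^4$ generate $A$, and $B_n$ is abelian, so killing either set of commutators makes $G_n$ abelian; this gives the two descriptions.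

For the last claim we find generators of finite order. The element $\tau^4\beta_n\tau^{-4}$ fixes level 1 and has nontrivial sections only at letters of $D_n+4\subseteq\{4,\dots,7\}$. Since $p\ge8$, this set is disjoint from $D_n\subseteq\{0,\dots,3\}$. So $\tau^4\beta_n\tau^{-4}$ and $\beta_n^{-1}$ commute, both have order dividing $p$, and their product $[\tau^4,\beta_n]$ satisfies $[\tau^4,\beta_n]^p=1$. Thus $K_n$ is generated by conjugates of elements of order dividing $p$. Its abelianization is a finitely generated abelian group generated by torsion elements, hence finite. $\square$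

**Lemma 4.2.** $\delta_v(K_{n+j})\le K_n$ for all $v\in X^j$. The subgroup $\prod_{v\in X^j}\delta_v(K_{n+j})$ of $G_n$ is normal, finitely generated, and of finite index. In particular $G_n$ is a branch group.

*Proof.* First let $j=1$. The idea is to find two elements whose supports overlap in a single subtree. Let $\beta,\gamma\in B$ with $\omega_n(\gamma)=1$. Both $\beta_n$ and $\tau^3\gamma_n\tau^{-3}$ fix level 1. Their sections are nontrivial only at letters in $D_n\subseteq\{0,\dots,3\}$ and in $D_n+3\subseteq\{3,\dots,6\}$ respectively. As $p\ge7$, these sets meet only in $3$. There the sections are $\beta_{n+1}$ and $\gamma_n|_0=\tau$. Hence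
$$\delta_3([\beta_{n+1},\tau])=[\beta_n,\tau^3\gamma_n\tau^{-3}]\in K_n .$$
Conjugate by $g\in\mathrm{Stab}_{G_n}(3)$. By (2) this conjugates the argument of $\delta_3$ by $g|_3$, which is arbitrary in $G_{n+1}$ by Proposition 2.1(ii). By Lemma 4.1 we get $\delta_3(K_{n+1})\le K_n$. Conjugating by powers of $\tau$ gives $\delta_x(K_{n+1})\le K_n$ for every letter $x$. For longer words use induction: $\delta_{xv}(K_{n+1+j})=\delta_x(\delta_v(K_{n+1+j}))\le\delta_x(K_{n+1})\le K_n$.

The product is normal by (2), since $K_{n+j}$ is normal in $G_{n+j}$, and it is finitely generated as a finite product of finitely generated groups. The pointwise stabilizer of $X^j$ has finite index in $G_n$ and embeds into $\prod_{X^j}G_{n+j}$ by $g\mapsto(g|_v)_v$. There our product becomes $\prod K_{n+j}$, which has finite index in $\prod G_{n+j}$. The group $G_n$ is level-transitive by Proposition 2.1, so it is branch. $\square$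

**Lemma 4.3.** If $1\ne N\trianglelefteq G_n$, then $N$ has finite index. In particular $G_n$ is just infinite.

*Proof.* Let $g\in N$ with $g(v)\neq v$, $v\in X^j$, and let $h,h'\in\delta_v(K_{n+j})$. The element $u=ghg^{-1}$ is supported on $g(v)T$, so it commutes with $h$ and $h'$. Hence
$$N\ni[[g,h],h']=[uh^{-1},h']=uh^{-1}h'hu^{-1}h'^{-1}=[h^{-1},h'].$$
So $\delta_v(K_{n+j}')\le N$. By level-transitivity and (2), $\prod_{u\in X^j}\delta_u(K_{n+j}')\le N$. This product has finite index in $\prod_u\delta_u(K_{n+j})$ by Lemma 4.1, and so in $G_n$ by Lemma 4.2. $\square$

**Lemma 4.4.** If $W\le G_n$ has finite index, then $\mathrm{Hom}(W,\mathbb Z)=0$.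

*Proof.* Let $N$ be the normal core of $W$; it has finite index, so $N\ne1$. We show that $N$ is not abelian. Take $1\ne g\in N$ with $g(w)\neq w$, $w\in X^j$. The group $N\cap\delta_w(K_{n+j})$ has finite index in the infinite group $\delta_w(K_{n+j})$, so it contains some $h\ne1$. Then $ghg^{-1}$ is supported on $g(w)T$ and $h$ on $wT$; these subtrees are disjoint, so $ghg^{-1}\ne h$. Hence $1\ne N'\trianglelefteq G_n$, and $N'$ has finite index by Lemma 4.3. So $N/N'$ is finite and $\mathrm{Hom}(N,\mathbb Z)=0$. A homomorphism $W\to\mathbb Z$ thus vanishes on $N$ and has finite image, so it is $0$. $\square$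

Lemma 4.4 confirms that Lemma 1.2 says nothing about these groups, whether or not they are torsion. It will also be the hypothesis of Lemma 5.2.

## 5. Commensurated sets under normal and commuting subgroups

**Lemma 5.1.** Let $\Gamma$ act transitively on $Z$, let $\mathcal A$ be commensurated and split $Z$, and let $N\trianglelefteq\Gamma$ be finitely generated with infinite orbits on $Z$. Then $N$ has finitely many orbits, and $\mathcal A$ splits each of them.

For example, let $\Gamma=\mathbb Z$ act on itself by translations, $\mathcal A=\mathbb N$, $N=2\mathbb Z$: the two orbits are the even and the odd integers, and $\mathbb N$ splits both.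

*Proof.* Call an $N$-orbit $O$ *mixed* if it meets both $\mathcal A$ and $Z\setminus\mathcal A$. Let $S$ be a finite generating set of $N$. In a mixed orbit there are $s\in S$ and $y\in O$ such that exactly one of $y,sy$ lies in $\mathcal A$, and then $sy\in(s\mathcal A\triangle\mathcal A)\cap O$. The set $\bigcup_{s\in S}(s\mathcal A\triangle\mathcal A)$ is finite and the orbits are disjoint, so only finitely many orbits are mixed.

If $O'=\gamma O$ with $\gamma\in\Gamma$, then $\gamma(\mathcal A\cap O)=\gamma\mathcal A\cap O'=^*\mathcal A\cap O'$, and likewise for the complements. Since $\Gamma$ permutes the $N$-orbits transitively and they are infinite, one of three cases holds.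

(i) $\mathcal A$ splits all $N$-orbits. Then all are mixed, so there are finitely many, as claimed.

(ii) $O\setminus\mathcal A$ is finite for all $O$. It is nonempty only if $O$ is mixed, so $Z\setminus\mathcal A$ is a finite union of finite sets, a contradiction.

(iii) $O\cap\mathcal A$ is finite for all $O$. In the same way $\mathcal A$ is finite, a contradiction. $\square$

**Lemma 5.2.** Let $P_1,P_2$ be commuting finitely generated groups such that $P_1P_2$ acts transitively on $Z$, and let $\mathcal A$ be commensurated and split $Z$. Assume that no finite-index subgroup of $P_1$ has a nonzero homomorphism to $\mathbb Z$. Then all $P_1$-orbits are finite or all $P_2$-orbits are finite.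

The hypothesis on $P_1$ cannot be dropped: let $P_1=P_2=\mathbb Z$ both act on $\mathbb Z$ by translations, with $\mathcal A=\mathbb N$; both have infinite orbits. There, shifting $\mathbb N$ by $q$ changes its size by $\pm q$, and this is the homomorphism to $\mathbb Z$ that the proof will produce.

*Proof.* For each $i$, all $P_i$-orbits have the same cardinality, since the other group permutes them transitively. Suppose both kinds are infinite.

**Step 1: a transfer homomorphism.** The purpose is to attach an integer to the way $P_1$ moves $\mathcal A$. By Lemma 5.1, applied to $P_2\trianglelefteq P_1P_2$, there are finitely many $P_2$-orbits, each split by $\mathcal A$. Fix one, $O$. Let $N_1$ be its stabilizer in $P_1$; it has finite index in $P_1$, so its orbits on $O$ are infinite. Let $E=\mathcal A\cap O$; then $qE=q\mathcal A\cap O=^*E$ for $q\in N_1$.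

For sets $U=^*U'$ put $[U:U']=|U\setminus U'|-|U'\setminus U|$. If $U=^*U'=^*U''$ and $V=U\cap U'\cap U''$, then $[U:U']=|U\setminus V|-|U'\setminus V|$, and similarly for the other pairs; so $[U:U']+[U':U'']=[U:U'']$. The index is also invariant under bijections. Therefore $\chi(q)=[E:qE]$ satisfies $\chi(qq')=[E:qE]+[qE:qq'E]=\chi(q)+\chi(q')$. By hypothesis $\chi=0$ on $N_1$.

**Step 2: a translate with disjoint boundary.** The purpose is to find $q\in N_1$ for which $E$ and $qE$ can be compared geometrically. Make $O$ a graph by joining $y$ to $sy$ for $s$ in a finite generating set of $P_2$. It is connected and locally finite, and $N_1$ acts on it by automorphisms, because it commutes with $P_2$. Let $\partial E$ be the set of edges with exactly one endpoint in $E$. It is finite, since $sE=^*E$ for the finitely many generators $s$, and nonempty, since $E\ne\emptyset,O$ and the graph is connected. Let $F\subset O$ be a finite set of vertices, inducing a connected subgraph, that contains all endpoints of $\partial E$.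

An element of $N_1$ fixing a point of $O$ acts trivially on $O$, since it commutes with the transitive group $P_2$. So the permutation $q|_O$ is determined by the image of one point, and only finitely many permutations $q|_O$ satisfy $qF\cap F\ne\emptyset$. As $N_1$ has infinite orbits on $O$, infinitely many permutations occur. Hence there is $q\in N_1$ with $qF\cap F=\emptyset$. Put $C=qE$; the endpoints of $\partial C=q\,\partial E$ lie in $qF$.

**Step 3: $E$ and $C$ are nested.** The purpose is to contradict $\chi(q)=0$. No edge inside $F$ lies in $\partial C$ and $F$ is connected, so $F\subseteq C$ or $F\cap C=\emptyset$. Likewise $qF\subseteq E$ or $qF\cap E=\emptyset$. Choose $E^*\in\{E,O\setminus E\}$ and $C^*\in\{C,O\setminus C\}$ with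
$$qF\cap E^*=\emptyset=F\cap C^*.$$
Then no edge leaves $E^*\cap C^*$. Indeed, let $xy$ be an edge with $x\in E^*\cap C^*$ and $y\notin E^*\cap C^*$. If $y\notin C^*$, then $xy\in\partial C$, so $x\in qF$, contradicting $x\in E^*$. If $y\notin E^*$, then $xy\in\partial E$, so $x\in F$, contradicting $x\in C^*$. Since $O$ is connected and $E^*\ne O$, we get $E^*\cap C^*=\emptyset$.

Now $C=^*E$, and $E$ and $O\setminus E$ are infinite. So $E\cap C$ and $(O\setminus E)\cap(O\setminus C)$ are infinite, and $(E^*,C^*)$ is $(E,O\setminus C)$ or $(O\setminus E,C)$. This means $E\subseteq C$ or $C\subseteq E$. Moreover $E\neq C$, because $\partial E$ and $\partial C$ are nonempty and have endpoints in the disjoint sets $F$ and $qF$. A proper inclusion gives $\chi(q)=[E:C]\ne0$, a contradiction. $\square$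

## 6. Disjoint paths between $S_n$ and $R_n$

Let $\Sigma=A\cup B_0$, a finite symmetric generating set of $G$. For $n\ge1$ let
$$S_n=\sigma_0\times\dots\times\sigma_{n-1},\qquad R_n=\sigma_0\times\dots\times\sigma_{n-2}\times\rho_{n-1}\qquad(\subseteq X^n).$$
Both have $2^{j(n)}$ elements, where $j(n)=|J\cap[0,n)|$. By (3), for all $\beta\in B$, $\beta_0$ fixes every $v\in S_n\cup R_n$, and
$$\beta_0|_v=\beta_n\ (v\in S_n),\qquad \beta_0|_v=\tau^{\omega_{n-1}(\beta)}\ (v\in R_n). \tag{6}$$
The two kinds of sections together generate $G_n$, but they live at different vertices. We want to travel from one kind to the other without picking up a section.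

**Definition (path).** A *path* in $X^n$ is a sequence $u_0,\dots,u_r$ with $u_i=s_iu_{i-1}$, $s_i\in\Sigma$, and $s_i|_{u_{i-1}}=1$.

By (1), the reversed sequence is a path, with steps $s_i^{-1}$. One may also append a fixed word $x$ to all vertices: $s_i(u_{i-1}x)=u_ix$, with section $1$.

For example, in $X^2$ there is the path $33\to03\to00\to30$, with steps $\tau^{-3}$, then $\beta_0$ with $\omega_0(\beta)=-3$, then $\tau^3$. The middle step works because $0\in\rho_0$, so $\beta_0$ acts below $0$ as $\tau^{-3}$, whose section at the letter $3$ is trivial. If $0,1\in J$, we get the four paths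
$$33\to03\to00\to30,\quad 32\to02\to01\to31,\quad 23\to13\to10\to20,\quad 22\to12\to11\to21$$
from $S_2$ to $R_2$. They use each of the sixteen words over $\{0,1,2,3\}$ exactly once.

**Lemma 6.1.** For $n\ge1$ there are a bijection $\pi_n:S_n\to R_n$ and, for each $v\in S_n$, a path from $v$ to $\pi_n(v)$, such that these $2^{j(n)}$ paths are pairwise vertex-disjoint.

*Proof.* Let $\theta_n:\sigma_n\to\rho_n$ be the bijection with $3\mapsto0$ (and $2\mapsto1$ if $n\in J$). For $n=1$ use the one-step paths $x\to\theta_0(x)$ via $\tau^{\theta_0(x)-x}$.

Suppose the paths are given for $n$, and let $vx\in S_n\times\sigma_n=S_{n+1}$.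

- Follow the path from $v$ to $\pi_n(v)$ with the letter $x$ appended, arriving at $\pi_n(v)x$.
- Apply $\beta_0$ with $\omega_{n-1}(\beta)=\theta_n(x)-x$. By (6) this leads to $\pi_n(v)\theta_n(x)$, and the section at $\pi_n(v)x$ is the section of a power of $\tau$ at a letter, hence trivial.
- Follow the reversed path with $\theta_n(x)$ appended, arriving at $v\theta_n(x)\in S_n\times\rho_n=R_{n+1}$.

Put $\pi_{n+1}(vx)=v\theta_n(x)$, a bijection onto $R_{n+1}$. For different $x\in\sigma_n$, the last letters used lie in the disjoint sets $\{x,\theta_n(x)\}$, namely $\{3,0\}$ and $\{2,1\}$. For equal $x$ and different $v$, the prefixes lie on disjoint paths by induction. $\square$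

## 7. Property (FW) for infinite $J$

Let $J$ be infinite; no sparseness is needed. Suppose that $G$ does not have (FW). By Lemma 1.1 there are a transitive $G$-set $Y$ and a commensurated $\mathcal A\subset Y$ splitting $Y$. Let
$$m=\sum_{s\in\Sigma}|s\mathcal A\triangle\mathcal A|<\infty,$$
and choose $n\ge1$ with $2^{j(n)}>m$. This is where $J$ infinite is used. Let $P=\prod_{v\in X^n}\delta_v(K_n)$, a finitely generated finite-index normal subgroup of $G$ by Lemma 4.2. It has finitely many orbits on $Y$, all of the same cardinality; $Y$ is infinite, so they are infinite. By Lemma 5.1, $\mathcal A$ splits each of them.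

**Step 1: each point of $Y$ has an active vertex of level $n$.** The purpose is to map $Y$ equivariantly to $X^n$. Let $O$ be a $P$-orbit in $Y$. For $v\in X^n$ apply Lemma 5.2 to the action on $O$ of $P_1=\delta_v(K_n)$ and $P_2=Q_v:=\prod_{u\neq v}\delta_u(K_n)$, with the set $\mathcal A\cap O$. The groups commute, are finitely generated, and $P_1P_2=P$ is transitive on $O$. A finite-index subgroup of $K_n$ has finite index in $G_n$, so it has no nonzero homomorphism to $\mathbb Z$ by Lemma 4.4. Hence $\delta_v(K_n)$ or $Q_v$ has only finite orbits on $O$.

If $\delta_v(K_n)$ had finite orbits for all $v$, then $O$ would be finite, as an orbit of a product of finitely many commuting groups with finite orbits. So some $\delta_v(K_n)$ has infinite orbits on $O$. Then $Q_v$ has finite orbits on $O$, hence so does $\delta_u(K_n)\le Q_v$ for every $u\ne v$. So $v$ is unique. For $y\in O$ write $v(y)=v$.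

For $g\in G$ we have $gPy=Pgy$, and $g\,\delta_v(K_n)\,g^{-1}=\delta_{g(v)}(K_n)$ by (2). Therefore $v(gy)=g(v(y))$. Let $Y_v=\{y\in Y:v(y)=v\}$. The sets $Y_v$, $v\in X^n$, partition $Y$, they satisfy $gY_v=Y_{g(v)}$, and each is nonempty by level-transitivity.

**Step 2: on $Y_v$ only the section at $v$ matters, up to finite ambiguity.** Let $C_v=\{g\in G:g(v)=v,\ g|_v=1\}$. We show that the image of $C_v$ in $\mathrm{Sym}(Y_v)$ is finite. An element of $P$ lies in $C_v$ exactly if its $v$-coordinate is trivial, so $Q_v=P\cap C_v$ has finite index in $C_v$. The set $Y_v$ is a union of finitely many $P$-orbits $O$, and on each of them $Q_v$ has finite orbits. For $y,y'\in O$ write $y'=dqy$ with $d\in\delta_v(K_n)$, $q\in Q_v$. As $d$ commutes with $Q_v$, the stabilizer of $y'$ in $Q_v$ is the conjugate by $q$ of the stabilizer of $y$. So the point stabilizers of $Q_v$ on $O$ lie in one conjugacy class of finite-index subgroups. The kernel of $Q_v$ on $O$ is contained in the normal core of any one of them and equals the intersection of all of them; it contains that core, so it has finite index. Intersecting over the finitely many $O\subseteq Y_v$,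 the image of $Q_v$ in $\mathrm{Sym}(Y_v)$ is finite, hence so is that of $C_v$.

**Step 3: a path without leaks.** The purpose is to find $v$ such that $\mathcal A\cap Y_v$ is invariant under many elements. Call $u\in X^n$ *bad* if $s(\mathcal A\cap Y_u)\neq\mathcal A\cap Y_{s(u)}$ for some $s\in\Sigma$. Since $s(\mathcal A\cap Y_u)=s\mathcal A\cap Y_{s(u)}$, this means that $s\mathcal A\triangle\mathcal A$ meets $Y_{s(u)}$. For fixed $s$ the sets $Y_{s(u)}$ are disjoint, so at most $|s\mathcal A\triangle\mathcal A|$ vertices are bad because of $s$. In total there are at most $m$ bad vertices. As $2^{j(n)}>m$, one of the disjoint paths of Lemma 6.1, from some $v\in S_n$ to $v'=\pi_n(v)\in R_n$, has no bad vertex.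

Let $g\in G$ be the product of its steps. By (1), $g(v)=v'$ and $g|_v=1$, and since no vertex of the path is bad, $g(\mathcal A\cap Y_v)=\mathcal A\cap Y_{v'}$. The vertices $v,v'$ are not bad and are fixed by $B_0$, so $B_0$ preserves $\mathcal A\cap Y_v$ and $\mathcal A\cap Y_{v'}$. Hence $\mathcal A\cap Y_v$ is preserved by
$$\Lambda=\langle\,\beta_0,\ g^{-1}\beta_0g\ :\ \beta\in B\,\rangle\le\mathrm{Stab}_G(v).$$
By (6), $\beta_0|_v=\beta_n$ and $(g^{-1}\beta_0g)|_v=\beta_0|_{v'}=\tau^{\omega_{n-1}(\beta)}$. As $\omega_{n-1}$ is onto, $\{e|_v:e\in\Lambda\}=\langle B_n,A\rangle=G_n$.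

**Step 4: a finite-index subgroup preserves $\mathcal A\cap Y_v$.** The purpose is to contradict the splitting. For $h\in\mathrm{Stab}_G(v)$ we have $h|_v\in G_n$, so there is $e\in\Lambda$ with $e|_v=h|_v$, that is, $e^{-1}h\in C_v$. So $\mathrm{Stab}_G(v)=\Lambda C_v$. By Step 2, the image of $\Lambda$ in $\mathrm{Sym}(Y_v)$ has finite index in the image of $\mathrm{Stab}_G(v)$. Let $E_1$ be the set of $h\in\mathrm{Stab}_G(v)$ acting on $Y_v$ as some element of $\Lambda$. It is a subgroup of finite index in $\mathrm{Stab}_G(v)$, hence in $G$, and it preserves $\mathcal A\cap Y_v$.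

Let $N$ be the normal core of $E_1$ in $G$. It is finitely generated and of finite index, so it has infinite orbits on the infinite transitive $G$-set $Y$. It preserves $Y_v\neq\emptyset$, because it fixes $v$. Let $O\subseteq Y_v$ be an $N$-orbit. Since $N$ preserves $\mathcal A\cap Y_v$, the set $\mathcal A\cap O$ is $\emptyset$ or $O$. But Lemma 5.1 says that $\mathcal A$ splits $O$. This contradiction shows that $G_J$ has (FW). $\blacksquare$

With Proposition 3.1 and Lemmas 4.2 and 4.3, Theorem 2(a) is proved.

## 8. Intermediate growth for sparse $J$

**Superpolynomial growth (any $J$).** For every $j$, $G$ contains $\prod_{v\in X^j}\delta_v(K_j)$, a direct product of $p^j$ infinite finitely generated groups. An infinite finitely generated group has at least $n+1$ elements of length at most $n$. So for some constant $c_j$ the ball of radius $c_jn$ in $G$ has at least $(n+1)^{p^j}$ elements. Since $j$ is arbitrary, the growth is not bounded above by a polynomial.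

**Words and their sections.** For the upper bound we show that the total length of the sections of an element is, after enough levels, a definite fraction of its length. Let $\mathcal F=A*B$, evaluated in $G_n$ by $\beta\mapsto\beta_n$. For $w\in\mathcal F$ let $|w|$ be the number of $B$-syllables of its normal form, and for $g\in G_n$ let $\ell(g)=\min\{|w|:w\text{ represents }g\}$. An element with $\ell(g)\le k$ has the form $a_0b_1a_1\cdots b_ka_k$ with $a_i\in A$ and $b_i$ from $B$ (possibly trivial), so
$$\#\{g\in G_n:\ell(g)\le k\}\le p^{3k+1},$$
and the ball of radius $k$ for $A\cup B_n$ lies in $\{\ell\le k\}$.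

Let $w$ have $B$-syllables $\beta^1,\dots,\beta^k\neq0$, and collect the $A$-letters to the right: $w=\prod_{i=1}^k(\tau^{t_i}\beta^i\tau^{-t_i})\cdot\tau^t$. At level $n$, $\tau^t$ sends $x$ to $x+t$ with trivial section, and each factor $\tau^{t_i}\beta^i_n\tau^{-t_i}$ fixes level 1 and has section $\beta^i_n|_{x+t-t_i}$ at $x+t$. So for $x\in X$ let $w|_x\in\mathcal F$ be the product over $i=1,\dots,k$ of the letters
$$\beta^i\ \text{ if }x+t-t_i\in\sigma_n,\qquad \tau^{\omega_n(\beta^i)}\ \text{ if }x+t-t_i\in\rho_n,\qquad 1\ \text{ otherwise}.$$
If $w$ represents $g\in G_n$, then $w|_x$ represents $g|_x\in G_{n+1}$. Iterating, $w|_v$ is defined for $v\in X^j$.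

Before reduction, each $\beta^i$ appears in exactly $|\sigma_n|$ of the words $w|_x$, and $\tau^{\omega_n(\beta^i)}$ in exactly $|\rho_n|$ of them. In $w|_x$, two $B$-letters remain in different syllables only if a nontrivial $A$-letter stands between them, so the number of $B$-syllables is at most one more than the number of nontrivial $A$-letters. Hence
$$\sum_x|w|_x|\le|\sigma_n|\,|w|, \tag{7}$$
$$\sum_x|w|_x|\le p+|\rho_n|\cdot\#\{i:\omega_n(\beta^i)\ne0\}, \tag{8}$$
$$|w|_x|\le(|w|+1)/2. \tag{9}$$
For (9), let $a,b'$ be the numbers of $i$ with $x+t-t_i\in\sigma_n$, respectively $\in\rho_n$. Then $a+b'\le k$ and $|w|_x|\le\min(a,b'+1)\le(a+b'+1)/2$.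

**One level is not enough.** The naive plan is to contract at each level. At a level $n\notin J$, (7) only gives $\sum_x|w|_x|\le|w|$, and equality occurs. Take $w=(\tau\beta)^k$ with $\omega_n(\beta)\ne0$. Then $t_i=i$ and $t=k$, so $w|_x$ has the letter $\beta$ at the indices $i\equiv x+k-3$ and $\tau^{\omega_n(\beta)}$ at the indices $i\equiv x+k$ modulo $p$. Between two consecutive $\beta$'s there is a nontrivial power of $\tau$, nothing cancels, and $\sum_x|w|_x|=k$. The total does not shrink at this level. But the surviving $B$-letters are still the letter $\beta$, and within the next $p$ levels some $\omega$ kills $\beta$. At that level (8) shows that the syllables collapse. So the plan is to look at $p+1$ consecutive levels and to keep track of which line each letter lies in.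

For $i\in\mathbb Z/(p+1)$ let $n_i(w)$ be the number of $B$-syllables of $w$ in $\ker\varphi_i\setminus0$. Every nonzero vector of $B$ lies on exactly one of the $p+1$ lines, so $\sum_in_i(w)=|w|$. If $n\notin J$, then
$$\sum_xn_i(w|_x)\ \ge\ n_i(w)-2\Big(|w|-\sum_x|w|_x|\Big). \tag{10}$$
Indeed, the unreduced words $w|_x$ together contain each $\beta^i$ exactly once. A reduction step that multiplies two adjacent $B$-letters removes two letters and creates at most one, so it lowers the number of $B$-letters by at least $1$ and $n_i$ by at most $2$. The other reduction steps do not touch $B$-letters.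

**Lemma 8.1 (windows).** If $n,\dots,n+p\notin J$, then for words $w$ at level $n$
$$\sum_{v\in X^{p+1}}|w|_v|\le\kappa|w|+p^{p+1},\qquad\kappa=1-\frac1{3(p+1)}.$$

*Proof.* Let $L_j=\sum_{v\in X^j}|w|_v|$, so $L_0=|w|$, and $L_j$ is nonincreasing for $0\le j\le p+1$ by (7). Let $\Delta=L_0-L_{p+1}$, and let $i_j\equiv n+j$ modulo $p+1$, so that $\omega_{n+j}=\varphi_{i_j}$. As $j$ runs through $0,\dots,p$, all indices occur. Apply (8) to all $w|_v$, $v\in X^j$. Since $|\rho_{n+j}|=1$, the number of syllables not killed is $L_j-\sum_vn_{i_j}(w|_v)$, so
$$L_j-L_{j+1}\ge\sum_{v\in X^j}n_{i_j}(w|_v)-p^{j+1}.$$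
Applying (10) level by level and adding up, $\sum_{v\in X^j}n_{i_j}(w|_v)\ge n_{i_j}(w)-2(L_0-L_j)$. Since $L_j-L_{j+1}\le\Delta$ and $L_0-L_j\le\Delta$, we get $\Delta\ge n_{i_j}(w)-2\Delta-p^{p+1}$. Choose $j$ with $n_{i_j}(w)\ge|w|/(p+1)$. Then $3\Delta\ge|w|/(p+1)-p^{p+1}$, and $L_{p+1}=|w|-\Delta$ satisfies the claim. $\square$

**Blocks of $M$ levels.** Now let $J$ be $M$-sparse. The purpose of this step is to see that enough windows outweigh one forking level. Any $M$ consecutive levels contain at most one level of $J$. The other levels form at most two intervals of total length at least $M-1$. An interval of length $a$ contains $\lfloor a/(p+1)\rfloor\ge(a-p)/(p+1)$ disjoint windows of $p+1$ consecutive levels. So the number of disjoint windows is at least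
$$\frac{M-1-2p}{p+1}=3(p+2)-\frac{2p+1}{p+1}>3p+4\ge3(p+1).$$
Use $3(p+1)$ of them. By (7), the level in $J$ costs a factor of at most $2$, and the other levels do not increase the total. Each window multiplies the total by $\kappa$ and adds at most $p^M$, because Lemma 8.1 is applied to the words at the $p^j$ vertices of its first level $j$ in the block and $p^j\cdot p^{p+1}\le p^M$; later levels multiply this addition by at most $2$. Hence for all $n$ and all $w$ at level $n$
$$\sum_{v\in X^M}|w|_v|\le\eta|w|+C,\qquad \eta=2\kappa^{3(p+1)}<2/e<1,\quad C=6(p+1)p^M. \tag{11}$$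

**From contraction to growth.** Let $d=p^M$, $\gamma(k)=\sup_n\#\{g\in G_n:\ell(g)\le k\}\le p^{3k+1}$, and $f=\log\gamma$. An element $g\in G_n$ with $\ell(g)\le k$ is determined by its action on $X^M$, for which there are at most $d!$ possibilities, and by its sections $g|_v\in G_{n+M}$, $v\in X^M$. Choose a shortest word $w$ for $g$ and put $k_v=|w|_v|$. Then $\ell(g|_v)\le k_v$ and $\sum_vk_v\le\eta k+C$ by (11). There are at most $(\eta k+C+1)^d$ such tuples. So for some $c_1=c_1(p)$
$$f(k)\le c_1\log(k+2)+\max\Big\{\sum_{v\in X^M}f(k_v):\ \sum_vk_v\le\eta k+C\Big\}. \tag{12}$$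
Choose $\alpha\in(0,1)$ with $d^{\,1-\alpha}\eta^\alpha<1$; this is possible, since the left side tends to $\eta<1$ as $\alpha\to1$. By concavity of $x\mapsto x^\alpha$,
$$\sum_v(k_v+1)^\alpha\le d^{\,1-\alpha}(\eta k+C+d)^\alpha\le\theta(k+1)^\alpha$$
for some $\theta<1$ and all $k\ge k_0$, where we choose $k_0$ such that also $\eta k+C<k$ for $k\ge k_0$. Choose $c$ so large that $f(k)\le c(k+1)^\alpha$ for $k<k_0$, which is possible since $f(k)\le(3k+1)\log p$, and that $c(1-\theta)(k+1)^\alpha\ge c_1\log(k+2)$ for all $k\ge k_0$.

Then $f(k)\le c(k+1)^\alpha$ for all $k$ by induction. For $k\ge k_0$ all $k_v<k$, so (12) gives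
$$f(k)\le c_1\log(k+2)+c\,\theta(k+1)^\alpha\le c(k+1)^\alpha .$$
All constants depend only on $p$. So balls of radius $n$ in $G_J$ have at most $\exp(c(n+1)^\alpha)$ elements, and the growth is not bounded below by an exponential function. This proves Theorem 2(b), and with Theorem 2(a) it proves **Theorem 1**. $\blacksquare$

## 9. Torsion for sparse $J$, and the automaton for $J=M\mathbb N$

**Proof of Theorem 2(c).** Let $J$ be $M$-sparse, and note $M\ge2(p+2)$. Let $r:\mathcal F\to A\cong\mathbb F_p$ and $z:\mathcal F\to B$ be the two projections. A *state* is a pair $(n,w)$, representing some $g\in G_n$. We replace a state by states at the next level in such a way that, if the new elements have $p$-power order, so does the old one; and we show that the words become trivial or conjugate into $B$.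

**Step 1: the two moves.** The purpose is to reduce the order of $g$ to that of sections.

*Halving step, if $r(w)=0$.* Then $g$ fixes $X$ pointwise, so $g$ has $p$-power order as soon as all $g|_x$ do. Pass to the states $(n+1,w|_x)$, $x\in X$. By (9), $|w|_x|\le(|w|+1)/2$.

*Power step, if $r(w)=t\ne0$.* Then $g$ permutes $X$ in one $p$-cycle, and $g^p$ fixes $X$ pointwise. Computing $(g^{p+1})|_x$ in two ways by (1) gives $g^p|_{g(x)}=g|_x\,(g^p|_x)\,(g|_x)^{-1}$, so the sections of $g^p$ at letters are conjugate to each other. Hence it suffices that $g^p|_0$ has $p$-power order. With $w=\prod_i(\tau^{t_i}\beta^i\tau^{-t_i})\,\tau^t$ we have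
$$w^p=\prod_{m=0}^{p-1}\tau^{mt}\Big(\prod_i\tau^{t_i}\beta^i\tau^{-t_i}\Big)\tau^{-mt}.$$
For each $i$ the shifts $t_i+mt$ run once through $\mathbb F_p$. So $g^p|_0$ is represented by a word $w'$ that is a product, in some order, of $|\sigma_n|$ copies of each $\beta^i$ and $|\rho_n|$ copies of each $\tau^{\omega_n(\beta^i)}$. Thus
$$|w'|\le|\sigma_n|\,|w|,\qquad z(w')=|\sigma_n|\,z(w),\qquad r(w')=|\rho_n|\,\omega_n(z(w)).$$
Pass to $(n+1,w')$.

**Step 2: rounds.** The purpose is to see that halving steps come often enough. During consecutive power steps, $z$ changes only by the nonzero scalars $1$ or $2$. Among any $p+1$ consecutive levels, some $\omega$ kills $z(w)$, since the $p+1$ lines cover $B$. The power step at that level produces $r=0$. So after at most $p+1$ power steps we have $r=0$ and make a halving step. Call this sequence a *round*; it uses at most $p+2$ levels. Two consecutive rounds use at most $2(p+2)\le M$ consecutive levels, so together they contain at most one level of $J$. Hence at least one of them contains none.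

**Step 3: lengths.** The purpose is to reach $|w|\le1$. A round without a level of $J$ replaces $|w|$ by at most $(|w|+1)/2$, which is less than $|w|$ if $|w|\ge2$. In a round with one level of $J$, the length is at most doubled before the halving step, so the round gives at most $\lfloor(2|w|+1)/2\rfloor=|w|$. So after a bounded number of rounds all states have $|w|\le1$, and this persists at the start of all later rounds.

**Step 4: the end.** In a later round without a level of $J$ (one of any two consecutive rounds is such), the state just before the halving step has $|w|\le1$ and $r(w)=0$. Then $w$ is trivial or of the form $\tau^{t_1}\beta\tau^{-t_1}$, so the element it represents has order dividing $p$. Each move produces finitely many states and the number of moves is bounded, so we can go back step by step: every element of $G_J$ has finite $p$-power order. $\blacksquare$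

**Proof of Theorem 2(d).** Let $J=M\mathbb N$. Since $(p+1)\mid M$, the data $(\sigma_n,\rho_n,\omega_n)$ are $M$-periodic in $n$. So $\beta_{n+M}=\beta_n$ by (3), and $G_{n+M}=G_n$. The set $\{\tau^t\}\cup\{\beta_n:0\le n<M,\ \beta\in B\}$ is finite and closed under sections at letters, and it contains the generating set $A\cup B_0$ of $G$. By Proposition 2.1(i), sections of elements of $G=G_0$ at words of length $M$ lie in $G_M=G_0$, so $G$ is self-similar over $X^M$. Over this alphabet the generating set $A\cup B_0$ is itself closed under sections: the section of $\beta_0$ at a word of length $M$ is $\beta_M=\beta_0$ if the word lies in $S_M$, it is $\tau^{\omega_{M-1}(\beta)}$ if the word lies in $R_M$, and it is $1$ otherwise. So $G$ is generated by a finite automaton over $X^M$ as well. $\blacksquare$
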